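# Paths through a correspondence and the components of Frobenius specializations

## 1. Frobenius points of a correspondence, and the paths that end at them

Let $k=\mathbb F_p^{alg}$ and let $\ell>1$ be a power of $p$. For a tuple $z$ write $z^\ell$ for the tuple of $\ell$-th powers of its coordinates. If $X$ is defined by polynomials over $k$, write $X^{(i)}$ for the set defined by the same polynomials with coefficients raised to the power $\ell^i$. If $z\in X$ then $z^\ell\in X^{(1)}$.

Take a closed set $X\subseteq \mathbb A^s$ and a closed set $T\subseteq X\times X^{(1)}$, given by polynomials $g_j(z,z')$. We call $T$ a *correspondence*. Two objects come with it.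

* The *Frobenius points*: $\mathbf C=\{z\in X:(z,z^\ell)\in T\}$.
* The *paths of length $j$*: tuples $(y_0,\dots,y_j)$ with $(y_i,y_{i+1})\in T^{(i)}$ for $0\le i<j$.

Each Frobenius point $z$ gives a path $(z,z^\ell,\dots,z^{\ell^j})$, because
$$g_\nu^{(i)}(z^{\ell^i},z^{\ell^{i+1}})=g_\nu(z,z^\ell)^{\ell^i}. \tag{1}$$
The proof turns on *all* paths of length $j$ that end at $z^{\ell^j}$, not only the Frobenius path. We shall show that a polynomial $F(y_0)$ of low degree which vanishes on a component of $\mathbf C$ also vanishes at the starting point of these other paths, at least those in the same component as the Frobenius path. Here it is by hand, in two cases with $X=\mathbb A^2$, coordinates $(u,v)$, and coefficients in $\mathbb F_p$, so that twists do nothing.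

**Example 1 (shear).** $T$: $v'=u+v$. Then $\mathbf C$ is the curve $v^\ell=u+v$, the graph of $u=v^\ell-v$. It is irreducible of degree $\ell$. Let $z=(u_0,v_0)\in\mathbf C$. The paths of length one that end at $z^\ell$ start on the line $L_z:\ u+v=v_0^\ell$, which passes through $z$. Let $F$ vanish on $\mathbf C$. Then $F=(v^\ell-u-v)G$, and on $L_z$
$$F|_{L_z}=(v^\ell-v_0^\ell)\,G|_{L_z}=(v-v_0)^\ell\, G|_{L_z}.$$
So $F|_{L_z}$ vanishes at $z$ to order at least $\ell$: the line $L_z$ agrees with $\mathbf C$ near $z$ to order $\ell$. If $\deg F<\ell$, this forces $F|_{L_z}=0$. As $z$ runs over $\mathbf C$, the value $v_0$ is arbitrary, the lines $L_z$ cover the plane, and $F=0$.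

**Example 2 (pencil of lines).** $T$: $uv'=vu'$, and we keep only Frobenius points with $u\ne0$. Then $u v^\ell=vu^\ell$ says $v/u\in\mathbb F_\ell$, so $\mathbf C$ consists of the $\ell$ punctured lines $v=cu$, $u\neq 0$, $c\in\mathbb F_\ell$. For $z=(u_0,cu_0)$, the paths of length one ending at $z^\ell$ start on $u\cdot c u_0^\ell=v\cdot u_0^\ell$, which is the same line $v=cu$. A path through points with $u\ne0$ never leaves its line, and $F=v-cu$ has degree $1$, vanishes on a component of $\mathbf C$, and does not vanish on the plane.

The two examples differ in the *ends* of long paths. In Example 1 a path of length two is $(u_0,v_0),(u_1,u_0+v_0),(u_2,u_0+v_0+u_1)$. Both ends can be prescribed freely, and then $u_1=v_2-u_0-v_0$. In Example 2 the two ends always have the same ratio $v/u$.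

These objects serve to bound the number of irreducible components of the algebraic sets which one gets from a difference equation when the endomorphism $\sigma$ is interpreted as $x\mapsto x^q$. The degrees of these sets grow with $q$, and we want a bound on the number of components which does not.

## 2. Difference varieties, Frobenius reductions, and the theorem

A **difference ring (field)** is a ring (field) with a distinguished endomorphism $\sigma$. A difference subdomain of a difference field is a subring closed under $\sigma$. ACFA is the model companion of the theory of fields with an automorphism $\sigma$. If $M\models\mathrm{ACFA}$ then $M$ is an algebraically closed field and $\sigma$ is an automorphism of it. For $A\subseteq M$, $\operatorname{acl}(A)$ is the model-theoretic algebraic closure. It equals the field-theoretic algebraic closure of the inversive difference field generated by $A$, the field closed under $\sigma$ and $\sigma^{-1}$. Throughout, ${}^{alg}$ is field-theoretic algebraic closure inside $M$, and "independent" means algebraically independent in the field sense.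

**Transformal transcendence degree.** For a tuple $b$ and a difference subfield $B$ of $M$, this is $\operatorname{trf.\!deg}(b/B)$. All we use is what it means for it to be $0$: the difference field generated by $B$ and $b$ has finite transcendence degree over $B$. For instance, if $\sigma(c)=c$ then $B(c)$ is a difference field and $\operatorname{trf.\!deg}(c/B)=0$. If $v,\sigma v,\sigma^2v,\dots$ are independent over $B$, then $\operatorname{trf.\!deg}(v/B)\ne0$. We then call $v$ *free* over $B$.

**Difference varieties.** A *difference-closed* subset of $\mathbb A^n$ over a difference domain $D$ is the common zero set of finitely many difference polynomials $f(x,\sigma x,\dots,\sigma^mx)$ with coefficients in $D$. A *locally closed difference variety* is the intersection of such a set with the complement of such a set. The *difference locus* $\operatorname{Loc}(a/B)$ is the smallest difference-closed set over $B$ containing $a$. Example: if $\sigma(c)=c$ and $c$ is transcendental over $B$, then $\operatorname{Loc}(c/B)=\{\sigma x=x\}$. Indeed, if $f(x,\sigma x,\dots)$ vanishes at $c$, then the ordinary polynomial $f(x,x,\dots,x)$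 vanishes at $c$, so it is $0$, and $f$ vanishes wherever $\sigma x=x$.

**Generic point.** We say $a$ is a generic point of $V$ over $B$ if $V$ is a locally closed subset of $\operatorname{Loc}(a/B)$ and $a\in V(M)$.

**Frobenius reductions.** For a power $q>1$ of a prime $p$ let $K_q=(\mathbb F_p^{alg},\mathrm{Frob}_q)$ with $\mathrm{Frob}_q(x)=x^q$. A Frobenius reduction of $D$ is a homomorphism of difference rings $\eta:D\to K_q$, that is, $\eta(\sigma c)=\eta(c)^q$. For example, if $\sigma(c)=c\in D$, then $\eta(c)\in\mathbb F_q$. Given $V$ over $D$, $V^\eta$ is obtained by applying $\eta$ to the coefficients, and $M_q(V^\eta)\subseteq(\mathbb F_p^{alg})^n$ is obtained by replacing $f^\eta(x,\sigma x,\dots,\sigma^mx)$ by the polynomial $f^\eta(x,x^q,\dots,x^{q^m})$. For $V=\{\sigma x=x\}$ one gets $M_q(V^\eta)=\mathbb F_q$, which has $q$ components.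

Let $M\models\mathrm{ACFA}$, let $B\subseteq M$ be an algebraically closed difference subfield, and let $a\in M^n$. The hypothesis is

**(H)** no $b\in\operatorname{acl}(aB)\setminus B$ has $\operatorname{trf.\!deg}(b/B)=0$.

The question, posed by Hils, Hrushovski, Ye and Zou in "Lang-Weil Type Estimates in Finite Difference Fields", arXiv:2406.00880 (2024), is whether (H) gives a variety with generic point $a$ whose Frobenius specializations have boundedly many components. The answer is yes.

**Theorem 1.** Assume (H). Then there are a finitely generated difference subdomain $D\subseteq B$, a locally closed difference variety $V$ over $D$ of which $a$ is a generic point over $B$, and a constant $C$ such that $M_q(V^\eta)$ has at most $C$ irreducible components for every Frobenius reduction $\eta:D\to K_q$.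

There is no further hypothesis on $B$, the characteristic or $\eta$. An explicit bound is (9) in Section 11.

**The examples again.** Suppose $\sigma(B)=B$. In Example 1 let $v$ be free over $B$, $u=\sigma(v)-v$, $a=(u,v)$. Then (H) holds. To see this, let $b\in\operatorname{acl}(aB)$ have $\operatorname{trf.\!deg}(b/B)=0$. The elements $\sigma^iv$, $i\in\mathbb Z$, are independent over $B$, and $b$ is algebraic over $B(\sigma^iv:|i|\le N_0)$ for some $N_0$. Put $K=2N_0+1$. Then $b,\sigma^Kb,\sigma^{2K}b,\dots$ are algebraic over fields generated over $B$ by disjoint parts of an independent family. If $b\notin B$, each of them is transcendental over $B$, so they are all independent over $B$, contradicting finite transcendence degree. The set $M_q$ of $\{\sigma v=u+v\}$ is one irreducible curve.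

In Example 2 let $\sigma(c)=c$ with $c$ transcendental over $B$, let $u$ be free over the difference field $B(c)$, and $a=(u,cu)$. The variety is $\{u\,\sigma v=v\,\sigma u,\ u\ne0\}$. Its points are the $(u',c'u')$ with $u'\neq0$ and $\sigma c'=c'$. A difference polynomial over $B$ vanishing at $a$ is an identity in the independent quantities $c,u,\sigma u,\dots$, so it vanishes at all these points, and $a$ is a generic point. Here (H) fails, since $c=v/u\in\operatorname{acl}(aB)$, and $M_q$ has $q$ components.

**(H) implies $\sigma(B)=B$.** If $\sigma(b)\in B$, then $b\in\operatorname{acl}(aB)$, and the difference field generated by $B,b$ is $B(b)$, so $\operatorname{trf.\!deg}(b/B)=0$ and $b\in B$ by (H). From now on $\sigma(B)=B$.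

## 3. Bézout's bound, and two irreducible correspondences with different answers

A sensible first approach is this. Write the equations of $\operatorname{Loc}(a/B)$ as a correspondence $T\subseteq X\times X^\sigma$ between varieties over $B$, with $T$ irreducible, and spread out over a finitely generated ring. In a family of finite type the number of geometric components of the fibres is constant over an open set, so the reductions $T_\eta$ are irreducible.

This stops at the passage from $T_\eta$ to $\mathbf C$. The set $\mathbf C$ is the intersection of $T_\eta$ with the graph of Frobenius, whose degree grows with $q$, so the sets $\mathbf C$ are not the fibres of one family of finite type. Nor can irreducibility of $T_\eta$ be enough: in Example 2, $T$ is the quadric $uv'-vu'=0$, of rank $4$, hence irreducible in every characteristic, and $\mathbf C$ has $\ell$ components.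

What is available without more work is Bézout's theorem. If $\dim X=e$ and $\mathbf C$ has dimension $d$, it bounds the total degree of $\mathbf C$ by a constant times $\ell^{\,e-d}$. In both examples $e-d=1$ and the total degree is $\ell$. In Example 2 it is spread over $\ell$ components of degree $1$, in Example 1 it sits on one component. So it suffices to show: *each component of $\mathbf C$ that matters has degree at least a fixed positive multiple of $\ell^{\,e-d}$*. Such a bound follows from Hilbert functions once no polynomial of degree below a fixed multiple of $\ell$ vanishes on the component without vanishing on $X$. That last statement is the one that paths prove, and (H) enters by making the ends of long paths free.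

## 4. Orders of vanishing, Hilbert functions and degrees

Let $k$ be an algebraically closed field. The degree of an irreducible closed subset of $\mathbb A^r$ of dimension $d$ is the number of its points on a generic affine-linear subspace ("linear space") of codimension $d$. The degree of a locally closed set is the sum of the degrees of the closures of its irreducible components, so it bounds the number of components. We use the Bézout inequality $\deg(Z_1\cap Z_2)\le\deg Z_1\deg Z_2$ for closed $Z_i$ (Heintz, TCS 24 (1983); Fulton, *Intersection Theory*, Ex. 8.4.6). We also use Bézout's theorem on a curve: if $F$ does not vanish on the irreducible curve $\Gamma$, the orders of vanishing of $F|_\Gamma$ at any set of smooth points of $\Gamma$ add up to at most $\deg\Gamma\deg F$.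

**Fact 2.** Let $Y\subseteq\mathbb A^r$ be irreducible, locally closed, $\delta=\dim Y\ge1$, $p\in Y$ a smooth point, and $F$ a polynomial with $F|_Y\ne0$ and $F|_Y\in\mathfrak m_{Y,p}^\mu$. Then $\mu\le\deg Y\cdot\deg F$.

*Proof.* We may take $\mu\ge1$, so $F(p)=0$. Let $L$ be a generic linear space of codimension $\delta-1$ through $p$. It is transversal to $Y$ at $p$, so near $p$ the set $L\cap\overline Y$ is a smooth curve. Let $\Gamma$ be its component through $p$. Every component of $\overline Y\cap\{F=0\}$ through $p$ has dimension $\delta-1$. A generic hyperplane through $p$ contains no given positive-dimensional variety through $p$, so each of the $\delta-1$ hyperplanes that cut out $L$ lowers the dimension, and $L\cap\overline Y\cap\{F=0\}$ has dimension $0$ at $p$. Hence $F|_\Gamma\ne0$. By the Bézout inequality $\deg\Gamma\le\deg(L\cap\overline Y)\le\deg Y$. Since $\mathcal O_{Y,p}\to\mathcal O_{\Gamma,p}$ is a local homomorphism, $\operatorname{ord}_p(F|_\Gamma)\ge\mu$. By Bézout on $\Gamma$, $\mu\le\deg\Gamma\deg F\le\deg Y\deg F$. $\square$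

For $Z\subseteq\mathbb A^r$ let $h_Z(m)$ be the dimension of the space of restrictions to $Z$ of polynomials of degree $\le m$.

**Fact 3.** If $W\subseteq\mathbb A^r$ is irreducible, locally closed, of dimension $d$, then $\binom{m+d}{d}\le h_W(m)\le\deg W\cdot(m+1)^d$.

*Proof.* For the lower bound, choose $d$ coordinates which are algebraically independent on $W$. Their $\binom{m+d}d$ monomials of degree $\le m$ are linearly independent on $W$.

For the upper bound, replace $W$ by its closure. This changes neither side. If $d=0$, $W$ is a point and both sides are $1$. Let $d\ge1$ and $\Theta=\deg W$. A generic linear space $L_0$ of codimension $d$ meets $W$ in exactly $\Theta$ points $p_1,\dots,p_\Theta$. We may take these to be smooth points of $W$ at which $L_0$ is transversal to $W$. Indeed, $L_0$ avoids the singular locus, which has dimension $<d$. For a smooth point $p$, the non-transversal $L_0\ni p$ form a proper closed subset of the variety of all $L_0\ni p$, whose dimension is $d$ less than that of the variety of all $L_0$. Letting $p$ vary over the $d$-dimensional $W$, the non-transversal $L_0$ form a set of smaller dimension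 than that of all $L_0$.

*Claim: if $\deg F\le m$ and $F|_W\in\mathfrak m_{W,p_i}^{m+1}$ for all $i$, then $F|_W=0$.* Let $w\in W\setminus L_0$ and let $L$ be the linear span of $L_0$ and $w$, of codimension $d-1$. At $p_i$ the tangent space of $L_0$ meets that of $W$ in $0$, so that of $L$ meets it in dimension $\le1$. On the other hand $L\cap W$ has dimension $\ge1$ at $p_i$. So $p_i$ lies on exactly one component of $L\cap W$, and this component is a curve, smooth at $p_i$. Let $\Gamma_1,\dots,\Gamma_v$ be the distinct curves obtained in this way. Since $L_0$ is a hyperplane in $L$ and $L_0\cap W$ is finite, $\#\{i:p_i\in\Gamma_s\}\le\deg\Gamma_s$. Hence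
$$\Theta=\sum_s\#\{i:p_i\in\Gamma_s\}\le\sum_s\deg\Gamma_s\le\deg(L\cap W)\le\Theta .$$
Equality holds everywhere. So $L\cap W$ has no component other than the $\Gamma_s$, and $\Gamma_s$ contains exactly $\deg\Gamma_s$ of the $p_i$. If $F|_{\Gamma_s}\ne0$, Bézout on $\Gamma_s$ gives
$$(m+1)\deg\Gamma_s\le\sum_{p_i\in\Gamma_s}\operatorname{ord}_{p_i}(F|_{\Gamma_s})\le m\deg\Gamma_s,$$
a contradiction. So $F$ vanishes on $L\cap W\ni w$. As $W\setminus L_0$ is dense in $W$, the claim follows.

By the claim, restriction to the rings $\mathcal O_{W,p_i}/\mathfrak m^{m+1}$ is injective, so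
$$h_W(m)\le\sum_i\dim\mathcal O_{W,p_i}/\mathfrak m^{m+1}=\Theta\binom{m+d}d=\Theta\prod_{i=1}^d\frac{m+i}{i}\le\Theta(m+1)^d.\qquad\square$$

**Fact 4.** Let $X\subseteq\mathbb A^s$ be closed irreducible of dimension $e$, $Z=X\cap V(G_1,\dots,G_t)$, $\deg G_i\le\Delta'$ with $\Delta'\ge1$, and $d\le e$. The $d$-dimensional irreducible components of $Z$ have total degree $\le\deg X\cdot\Delta'^{\,e-d}$.

*Proof.* Choose successively linear combinations $G_1',\dots,G_{e-d}'$ of the $G_i$ such that $G'_{i+1}$ vanishes identically on no component of $X\cap V(G_1',\dots,G_i')$ that is not contained in $Z$. A generic choice works, since on such a component some $G_j$ is not identically zero. We check by induction that every component of $X\cap V(G_1',\dots,G_i')$ not contained in $Z$ has dimension $e-i$. A component of $X\cap V(G'_1,\dots,G'_{i+1})$ not contained in $Z$ lies in a component $E'$ of the previous set, also not contained in $Z$, so $\dim E'=e-i$. It is then a component of $E'\cap V(G_{i+1}')$, a proper hypersurface section, so it has dimension $e-i-1$.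

Let $Z_1$ be a $d$-dimensional component of $Z$. It lies in a component $E$ of $X\cap V(G_1',\dots,G_{e-d}')$. If $E\subseteq Z$, then $E=Z_1$. Otherwise $\dim E=d$ and again $E=Z_1$. So the $Z_1$ are among the components of $X\cap V(G_1',\dots,G'_{e-d})$, whose degree is at most $\deg X\cdot\Delta'^{\,e-d}$ by the Bézout inequality. $\square$

**Fact 5.** Let $Z$ be a scheme of finite type over a field $\kappa$, $\kappa'/\kappa$ a field extension, $x'\in Z_{\kappa'}$ with image $x\in Z$. Then $\dim_{x'}Z_{\kappa'}=\dim_xZ$, where local dimension is the maximal dimension of an irreducible component through the point.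

*Proof.* We may take $Z$ affine. Let $Z_1$ be an irreducible component with its reduced structure. By Noether normalization $\mathcal O(Z_1)$ is a finite torsion-free module over a polynomial ring $\kappa[t]$ in $\dim Z_1$ variables, so it embeds in a finite free $\kappa[t]$-module. Hence $\mathcal O(Z_1)\otimes\kappa'$ embeds in a finite free $\kappa'[t]$-module, so nonzero elements of $\kappa'[t]$ are not zero divisors on it. Minimal primes consist of zero divisors, so the minimal primes of $\mathcal O(Z_1)\otimes\kappa'$ contract to $0$ in $\kappa'[t]$. Hence $(Z_1)_{\kappa'}$ has pure dimension $\dim Z_1$. As $Z_{\kappa'}$ is the union of the closed sets $(Z_1)_{\kappa'}$, and $x'\in(Z_1)_{\kappa'}$ exactly when $x\in Z_1$, the fact follows. $\square$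

## 5. Far translates of $a$ are independent

This section is the only place, besides $\sigma(B)=B$ and the degenerate case $d=0$, where (H) is used. It will make the ends of long paths free.

Put $a_i=\sigma^i(a)$ and $K_j=B(a_0,\dots,a_j)$. Since $\sigma(B)=B$,
$$\operatorname{trdeg}(a_{j+1}/B(a_0,\dots,a_j))\le\operatorname{trdeg}(a_{j+1}/B(a_1,\dots,a_j))=\operatorname{trdeg}(a_j/B(a_0,\dots,a_{j-1})),$$
so $\operatorname{trdeg}(K_{j+1}/K_j)$ is non-increasing in $j$. Let $d$ be its eventual value, attained for all $j\ge m_0$. Fix $m\ge m_0$ and put
$$A=(a_0,\dots,a_m),\quad A_i=\sigma^i(A),\quad s=n(m+1),\quad e=\operatorname{trdeg}(K_m/B).$$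
For all $j\ge0$,
$$\operatorname{trdeg}(A_{j+1}/B(A_0,\dots,A_j))=d=\operatorname{trdeg}(A_{j+1}/B(A_j)).\tag{2}$$
The left side is $\operatorname{trdeg}(K_{j+m+1}/K_{j+m})=d$. The right side equals $\operatorname{trdeg}(A_1/B(A_0))$ by applying $\sigma^{-j}$, and this is the case $j=0$ of the left side. In particular $d\le\operatorname{trdeg}(A_1/B)=e$. So $A$ behaves like the first state of a chain in which each state depends only on the previous one.

**Lemma 6.** Assume (H). For all large $k$, $A$ and $\sigma^k(A)$ are independent over $B$.

*Proof.* **Step 1: the past matters only through the present.** By (2) and additivity, for $k\ge0$,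
$$\operatorname{trdeg}(A_2\dots A_{k+1}/B(A_0,A_1))=kd=\operatorname{trdeg}(A_2\dots A_{k+1}/B(A_1)).$$
So $A_{k+1}$ is independent from $A_0$ over $B(A_1)$. (For $k=0$ this is trivial.)

**Step 2: the locus of $A_{k+1}$ over $A_0$ and over $A_1$ is eventually the same.** Let $d_k=\operatorname{trdeg}(A_k/B(A_0))\le e$. By Step 1 and an application of $\sigma^{-1}$,
$$d_{k+1}=\operatorname{trdeg}(A_{k+1}/B(A_0))\ge\operatorname{trdeg}(A_{k+1}/B(A_0,A_1))=\operatorname{trdeg}(A_{k+1}/B(A_1))=d_k.$$
So $d_k$ is constant for $k\ge k_0$, and then the three displayed transcendence degrees are equal. Hence the loci of $A_{k+1}$ over the algebraically closed fields $B(A_0)^{alg}$, $B(A_0,A_1)^{alg}$, $B(A_1)^{alg}$ have the same dimension. They are absolutely irreducible, and the second is contained in the other two, so all three coincide.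

**Step 3: the field of definition is moved along by $\sigma$ and must lie in $B$.** Let $C_k\subseteq B(A_0)^{alg}$ be the smallest field of definition of the locus of $A_k$ over $B(A_0)^{alg}$. Since $\sigma$ is an automorphism of $M$ with $\sigma(B)=B$ and $\sigma(A_k)=A_{k+1}$, the field $\sigma(C_k)$ is the smallest field of definition of the locus of $A_{k+1}$ over $B(A_1)^{alg}$. By Step 2, $\sigma(C_k)=C_{k+1}$ for $k\ge k_0$. Let $c\in C_k$ with $k\ge k_0$. Then $\sigma^j(c)\in C_{k+j}\subseteq B(A_0)^{alg}$ for all $j\ge0$. So $c\in\operatorname{acl}(aB)$, and the difference field generated by $B,c$ has transcendence degree at most $e$ over $B$, that is, $\operatorname{trf.\!deg}(c/B)=0$. By (H), $c\in B$.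

Thus for $k\ge k_0$ the locus of $A_k$ over $B(A_0)^{alg}$ is defined over $B$. So it equals the locus of $A_k$ over $B$, which means that $A_k$ and $A_0$ are independent over $B$. $\square$

In Example 1 one may take $m=0$, $A=(u,v)$, $e=2$, $d=1$. There $\sigma(v)=u+v$ shows that $A$ and $\sigma(A)$ are dependent, while $\sigma^2(v)=u+v+\sigma(u)$, with $\sigma u$ and $\sigma^2u$ independent over $B(A)$, shows that $A$ and $\sigma^2(A)$ are independent. In Example 2, $v/u$ is fixed by $\sigma$, and $A,\sigma^k(A)$ are dependent for every $k$.

## 6. A correspondence with separable second projection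

The osculation in Example 1 needs the set of starting points of one-step paths to have the same dimension and tangent space as $\mathbf C$. In characteristic $p$ this can fail for an inessential reason. Take $v$ free and $\sigma(v)=u^p$. With $T$: $v'=u^p$, the kernel of $d\,\mathrm{pr}_2$ on the tangent space of $T$ is $\{(du,dv,0,0)\}$, of dimension $2$, although $d=1$. If we replace $\sigma$ by $\tau=\sigma\,\mathrm{Frob}_p^{-1}$, the relation becomes $\tau(v)=u$, and the kernel is $\{du=0\}$, of dimension $1$. We do the same in general.

**Choice of $r$ and $\tau$.** If $\operatorname{char}B=0$, put $r=0$, $\tau=\sigma$, and read all $p^r$ as $1$. If $\operatorname{char}B=p>0$, let $\varphi=\mathrm{Frob}_p$ on $M$. Since $B$ is perfect, $\varphi(B)=B$. Choose $r\ge0$ such that $B(A_0)\cdot B(A_1)^{p^{-r}}$ is separable over $B(A_1)^{p^{-r}}$, and put $\tau=\sigma\varphi^{-r}$.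

*Such $r$ exists.* Put $K=B(A_1)$ and let $l_1,\dots,l_u$ be the coordinates of $A_0$. Over the perfect field $K^{p^{-\infty}}$, the extension generated by the $l_i$ has a separating transcendence basis among the $l_i$. The finitely many coefficients of the separable minimal equations of the other $l_i$ lie in $K^{p^{-r}}(\text{basis})$ for some $r$, so the same basis is separating over $K^{p^{-r}}$.

Then $\tau$ is an automorphism of $M$ commuting with $\sigma$, and $\tau(B)=B$. The coordinates of $\tau^iA$ are the $p^{ir}$-th roots of those of $A_i$, so all transcendence degrees over $B$ are unchanged when the $A_i$ are replaced by the $\tau^iA$. Since $B$ is perfect, $B(A_1)^{p^{-r}}=B(\tau A)$. Hence $B(A,\tau A)/B(\tau A)$ is separable, of transcendence degree $(e+d)-e=d$.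

**The varieties.** Let $X\subseteq\mathbb A^s$ be the locus of $A$ over $B$, $T\subseteq X\times X^\tau$ the locus of $(A,\tau A)$, and $\Pi_j$ the locus of $(A,\tau A,\dots,\tau^jA)$. Here $X^\tau$ is obtained by applying $\tau$ to coefficients. By (2) the dimensions are $e$, $e+d$, $e+jd$.

**The equations.** Write $z=(z_{[0]},\dots,z_{[m]})$ in blocks of length $n$. Fix a finite generating set $\{f\}$ of $I(X)$ and generators $g_1,\dots,g_t$ of $I(T)$, the latter containing all $f(z)$, all $f^\tau(z')$, and all coordinates of $z_{[i]}'^{\,p^r}-z_{[i+1]}$ for $0\le i<m$, powers being taken coordinatewise. The last lie in $I(T)$ because $\tau(a_i)^{p^r}=\sigma(a_i)=a_{i+1}$. We may take $t\ge1$. Let $\Delta\ge1$ bound the degrees of the $g_j$.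

**The minors.** Since $B$ is perfect, $X$ is smooth at its generic point, so $(\partial f/\partial z)(A)$ has rank $s-e$. Let $M_0(z)$ be an $(s-e)$-minor nonzero at $A$. Next, the ring $B(\tau A)[z]/(g_j(z,\tau A))_j$ is a localization of $B[z,z']/I(T)=B[A,\tau A]$, namely at the nonzero elements of $B[\tau A]$. So it is a domain with fraction field $B(A,\tau A)$. As $B(A,\tau A)/B(\tau A)$ is separable of transcendence degree $d$, $\dim\Omega_{B(A,\tau A)/B(\tau A)}=d$, which means that $(\partial g/\partial z)(A,\tau A)$ has rank $s-d$. Let $M_1(z,z')$ be an $(s-d)$-minor nonzero at $(A,\tau A)$. (An empty minor is $1$.) Put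
$$h=M_0(z)\,M_0^\tau(z')\,M_1(z,z'),\qquad h(A,\tau A)\ne0.$$

## 7. Smooth path spaces and the variety $V$

The next lemma turns the three minors into smoothness of all path spaces. It will be used twice, over $B$ and over $\mathbb F_p^{alg}$.

**Lemma 7.** Let $k$ be algebraically closed. Let $X_i\subseteq\mathbb A^s_k$ $(0\le i\le N)$ be closed subschemes, irreducible of dimension $e$, and $T_i\subseteq X_i\times X_{i+1}$ $(0\le i<N)$ closed subschemes, irreducible of dimension $e+d$. Let $T_i^\circ\subseteq T_i$ be open such that at each closed point $(x,x')\in T_i^\circ$ the tangent spaces of $X_i$ at $x$ and of $X_{i+1}$ at $x'$ have dimension $\le e$, and the kernel of $d\,\mathrm{pr}_2$ on the tangent space of $T_i$ has dimension $\le d$. Then $X_i,X_{i+1}$ are smooth at $x,x'$, the scheme $T_i^\circ$ is smooth, the kernel has dimension $d$, and $\mathrm{pr}_2:T_i^\circ\to X_{i+1}$ is smooth of relative dimension $d$. Moreover, with $P_0=X_0^{sm}$ and, for $j\ge1$, with the scheme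
$$P_j=\{(y_0,\dots,y_j):(y_i,y_{i+1})\in T_i^\circ,\ i<j\},$$
the map $\omega_j:P_j\to X_j^{sm}$, $y\mapsto y_j$, is smooth of relative dimension $jd$. So $P_j$ is smooth of pure dimension $e+jd$.

*Proof.* The local dimension of $X_i$ at $x$ is $e$, so a tangent space of dimension $\le e$ forces smoothness at $x$, and likewise at $x'$. The tangent space of $T_i$ at $(x,x')$ has a kernel of dimension $\le d$ and an image in the $e$-dimensional tangent space of $X_{i+1}$ at $x'$. So its dimension is $\le d+e=\dim T_i$. Hence $T_i^\circ$ is smooth, equality holds throughout, the kernel has dimension $d$, and $d\,\mathrm{pr}_2$ is onto. A map of smooth schemes with surjective differential is smooth, so $\mathrm{pr}_2$ is smooth of relative dimension $d$.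

For the path spaces use induction on $j$; $\omega_0$ is the identity. Since $\mathrm{pr}_1(T_j^\circ)\subseteq X_j^{sm}$, we have $P_{j+1}=P_j\times_{X_j^{sm}}T_j^\circ$, and its map to $T_j^\circ$ is a base change of $\omega_j$, smooth of relative dimension $jd$. Compose with $\mathrm{pr}_2:T_j^\circ\to X_{j+1}^{sm}$, smooth of relative dimension $d$. $\square$

**Path space over $B$.** Fix $N\ge1$, at least the order of each of finitely many difference polynomials defining $\operatorname{Loc}(a/B)$. (In Section 9 we enlarge $N$ once.) Lemma 7 applies over $k=B$ to $X^{\tau^i}$, $T^{\tau^i}$ and $T^{\tau^i}\cap\{h^{\tau^i}\ne0\}$: where $h^{\tau^i}\neq0$, the factors $M_0^{\tau^i}(x)$ and $M_0^{\tau^{i+1}}(x')$ bound the tangent spaces by $s-(s-e)=e$, and $M_1^{\tau^i}$ bounds the kernel $\{(v,0):(\partial g^{\tau^i}/\partial z)v=0\}$ by $s-(s-d)=d$. Write $P_N^B$ for the path space. It contains $\pi:=(A,\tau A,\dots,\tau^NA)$.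

The set $\Pi_N\cap P_N^B$ is closed in $P_N^B$. On $\Pi_N$ the equations $g_j^{\tau^i}(y_i,y_{i+1})=0$ hold, so it equals $\Pi_N\cap\{\prod_ih^{\tau^i}(y_i,y_{i+1})\ne0\}$. It is therefore irreducible with generic point $\pi$, of dimension $e+Nd$, the dimension of $P_N^B$. Hence it is an irreducible component of $P_N^B$. Choose $H'\in B[y_0,\dots,y_N]$ vanishing on the other components with $H'(\pi)\ne0$. Then
$$P_N^B\cap\{H'\ne0\}\subseteq\Pi_N.\tag{3}$$

**Spreading out.** Let $D_1\subseteq B$ be a finitely generated ring containing the coefficients of all $f^{\tau^i},g_j^{\tau^i},h^{\tau^i}$ $(0\le i\le N)$, of the minors, and of $H'$. Let $\mathcal X,\mathcal T$ be the closed subschemes of affine space over $S=\operatorname{Spec}D_1$ defined by the $f$'s and by the $g$'s. Their generic fibres are geometrically irreducible of dimensions $e$, $e+d$, since they become irreducible over the algebraically closed field $B$. The dimension and the number of geometric irreducible components of the fibres of a morphism of finite type to a noetherian integral scheme are constant over a nonempty open set (EGA IV$_3$, §9.5 and 9.7.8). So after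 adjoining to $D_1$ the inverse of a nonzero element, *all geometric fibres of $\mathcal X,\mathcal T$ over $S$ are irreducible of dimensions $e$, $e+d$*. The ring $D_1$ is used here because a finitely generated difference ring need not be noetherian.

**Definition of $V$.** Let $H\in D_1[y_0,\dots,y_N]$ be any multiple of $H'$ with $H(\pi)\ne0$. It will be chosen in Section 9. Let $D$ be the difference ring generated by $D_1$. For $x\in\mathbb A^n$ write $\hat x=(x,\sigma x,\dots,\sigma^mx)$, so $\hat a=A$. Let $V$ be defined by
$$g_j(\hat x,\tau\hat x)^{p^r}=0\ (1\le j\le t),\qquad\big(h(\hat x,\tau\hat x)\,H(\hat x,\tau\hat x,\dots,\tau^N\hat x)\big)^{p^{Nr}}\ne0.$$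
The exponents are there because $\tau$ is not part of the language: $(\tau^i\hat x)^{p^{ur}}=(\sigma^i\hat x)^{p^{(u-i)r}}$ for $i\le u$, so with $u=1$ and $u=N$ these are difference polynomial conditions over $D$. For instance $g_j(\hat x,\tau\hat x)^{p^r}=g_j^{\varphi^r}(\hat x^{p^r},\sigma\hat x)$, where $g_j^{\varphi^r}$ has the coefficients of $g_j$ raised to the power $p^r$. Clearly $a\in V(M)$.

**Lemma 8.** $V\subseteq\operatorname{Loc}(a/B)$. So $a$ is a generic point of $V$ over $B$.

*Proof.* Let $c\in V(M)$. Then $(\hat c,\tau\hat c)\in T\cap\{h\ne0\}$. Applying $\tau^i$ for $0\le i<N$ shows $(\hat c,\tau\hat c,\dots,\tau^N\hat c)\in P_N^B$, and $H'\ne0$ there since $H$ is a multiple of $H'$. By (3) this point lies in $\Pi_N$. Now let a difference polynomial over $B$ of order $\le N$ vanish at $a$. Via $\sigma^ix=(\tau^ix)^{p^{ir}}$ it is a polynomial in $x,\tau x,\dots,\tau^Nx$ vanishing at $\pi$. So it vanishes on $\Pi_N$, hence at $c$. By the choice of $N$, $c\in\operatorname{Loc}(a/B)$. $\square$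

## 8. The set $M_q(V^\eta)$ as Frobenius points of a correspondence

Let $\eta:D\to K_q$ be a Frobenius reduction and $k=\mathbb F_p^{alg}$. If $\operatorname{char}B>0$, this is necessarily the same $p$. Assume $q>p^r$, which is automatic if $\operatorname{char}B=0$. Put $\ell=q/p^r$, a power of $p$ with $\ell>1$. If $c,\tau c\in D$, then $\eta(\tau c)^{p^r}=\eta(\sigma c)=\eta(c)^q$, so
$$\eta(\tau c)=\eta(c)^\ell.$$
Let $X_\eta,T_\eta$ be the fibres of $\mathcal X,\mathcal T$ over the geometric point $\eta|_{D_1}$, and let $(i)$ denote the twist raising coefficients to the power $\ell^i$. Then $f^{\tau^i},g^{\tau^i},h^{\tau^i}$ reduce to $f_\eta^{(i)},g_\eta^{(i)},h_\eta^{(i)}$. Put $T_\eta^\circ=T_\eta\cap\{h_\eta\ne0\}$. We have $T_\eta\subseteq X_\eta\times X_\eta^{(1)}$ because the $f(z)$ and $f^\tau(z')$ are among the $g$'s.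

The data $X_\eta^{(i)},T_\eta^{(i)},T_\eta^{\circ(i)}$ satisfy the hypotheses of Lemma 7. Irreducibility and dimensions come from spreading out, the tangent space conditions from the nonvanishing minors exactly as over $B$, and twists are base changes by automorphisms of $k$. From now on $P_j$ and $\omega_j$ are the path spaces and maps of Lemma 7 for these data. Let
$$\mathbf C=\{z\in\mathbb A^s_k:g_{j,\eta}(z,z^\ell)=0\ \forall j,\ h_\eta(z,z^\ell)\ne0\}$$
as a scheme, and let $\mathbf C^*=\mathbf C\cap\{H_\eta(z,z^\ell,\dots,z^{\ell^N})\ne0\}$, open in $\mathbf C$.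

**Identification of $M_q(V^\eta)$ with $\mathbf C^*$.** If $z\in\mathbf C$, the equations $z_{[i]}'^{\,p^r}=z_{[i+1]}$ at $z'=z^\ell$ give $z_{[i+1]}=z_{[i]}^q$. So $z=\hat x$ with $x=z_{[0]}$ and $\hat x=(x,x^q,\dots,x^{q^m})$. With this $\hat x$, and since $q=\ell p^r$, interpreting $(\sigma^i\hat x)^{p^{(u-i)r}}$ gives $\hat x^{q^ip^{(u-i)r}}=(\hat x^{\ell^i})^{p^{ur}}$. So the reduced conditions of $V$ read
$$g_{j,\eta}(\hat x,\hat x^\ell)^{p^r}=0,\qquad\big(h_\eta(\hat x,\hat x^\ell)H_\eta(\hat x,\dots,\hat x^{\ell^N})\big)^{p^{Nr}}\ne0 .$$
Hence $x\mapsto\hat x$ is a homeomorphism, with inverse $z\mapsto z_{[0]}$,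
$$M_q(V^\eta)\cong\mathbf C^*.\tag{4}$$

**Lemma 9.** $\mathbf C$ is smooth of pure dimension $d$ (possibly empty).

*Proof.* Let $z\in\mathbf C$. Near $(z,z^\ell)$ the scheme $X_\eta\times X_\eta^{(1)}$ is smooth of dimension $2e$, $T_\eta^\circ$ is a smooth closed subscheme of dimension $e+d$ of an open part of it, and $\mathbf C$ is isomorphic to the intersection of $T^\circ_\eta$ with the graph of $\mathrm{Frob}_\ell:X_\eta\to X_\eta^{(1)}$. The graph is the preimage of the diagonal of $X_\eta^{(1)}$ under $\mathrm{Frob}_\ell\times\mathrm{id}$. As $X_\eta^{(1)}$ is smooth of dimension $e$ at $z^\ell$, it is cut out locally by $e$ equations. So $\dim_z\mathbf C\ge(e+d)-e=d$. Since $\ell>1$ is a power of $p$, the differential of $z\mapsto z^\ell$ is zero, and the tangent space of $\mathbf C$ at $z$ is $\{v:(v,0)\in T_{(z,z^\ell)}T_\eta\}=\ker d\,\mathrm{pr}_2$, of dimension $d$. So $\mathbf C$ is smooth of dimension $d$ at $z$. $\square$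

## 9. Paths with free ends

**The case $d=0$.** Then $B(a_0,a_1,\dots)$ has finite transcendence degree over $B$, so each coordinate of $a$ has $\operatorname{trf.\!deg}$ $0$ over $B$. By (H), $a\in B^n$. Take $V=\{a\}$, $D$ the difference ring generated by the coordinates of $a$, and $C=1$: each $M_q(V^\eta)$ is one point. This proves Theorem 1 when $d=0$.

**From now on $d\ge1$.** By Lemma 6, choose $N$ as in Section 7 such that moreover $A$ and $\sigma^NA$, hence also $A$ and $\tau^NA$, are independent over $B$. We now choose $H$ so that independence of the ends survives, in the form of a bound on fibre dimensions, at every point of $\mathbf C^*$ for every $\eta$.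

Let $\mathcal P_N$ be the affine $D_1$-scheme given by $g_j^{\tau^i}(y_i,y_{i+1})=0$, $h^{\tau^i}(y_i,y_{i+1})\ne0$ $(0\le i<N)$. Let $\mathcal X_N$ be defined by the $f^{\tau^N}$, and consider
$$\mathcal P_N\to\mathcal X\times_S\mathcal X_N,\qquad y\mapsto(y_0,y_N).$$
Let $E\subseteq\mathcal P_N$ be the set of points at which the local dimension of the fibre of this map is $>Nd-e$. By Chevalley's semicontinuity theorem (EGA IV$_3$ 13.1.3), $E$ is closed.

**The point of $\mathcal P_N$ given by $\pi$ is not in $E$.** The fibres of a base-changed map are obtained from the original fibres by extension of the residue field. So by Fact 5 we may compute after base change to $B$, where $\mathcal P_N$ becomes $P_N^B$. There $\pi$ is the generic point of $\Pi_N\cap P_N^B$, which is the only component of the smooth scheme $P_N^B$ through $\pi$, of dimension $e+Nd$. By independence of $A$ and $\tau^NA$, $\pi$ maps to the generic point of $X\times X^{\tau^N}$, which has dimension $2e$. So the local fibre dimension at $\pi$ is $e+Nd-2e=Nd-e$.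

**Choice of $H$.** Hence some element of the coordinate ring of $\mathcal P_N$ vanishes on $E$ but not at $\pi$. Multiplying by a power of the invertible function $\prod_ih^{\tau^i}$, we may assume that it is the class of a polynomial $H''\in D_1[y_0,\dots,y_N]$. Put $H=H'H''$, and let $V,D$ be as in Section 7.

**Lemma 10.** For every $\eta$ with $\ell>1$ and every $z\in\mathbf C^*$, the point $(z,z^\ell,\dots,z^{\ell^N})$ lies in $P_N$, and at it the local fibre dimension of $P_N\to X_\eta\times X_\eta^{(N)}$, $y\mapsto(y_0,y_N)$, is $\le Nd-e$.

*Proof.* If $z\in\mathbf C$, then by (1), and the same identity for $h$, the point is in $P_N$. If $z\in\mathbf C^*$, then $H''_\eta\ne0$ at it, so its image in $\mathcal P_N$ is not in $E$. Since $P_N$ is the base change of $\mathcal P_N$ along $\eta|_{D_1}$, Fact 5 gives the bound. $\square$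

## 10. Low-degree polynomials spread along paths

Fix $\eta$ with $\ell>1$ and put $c_1=\Delta^{tN}$, which does not depend on $\eta$.

**Proposition 11.** Let $W$ be an irreducible component of $\mathbf C$ meeting $\mathbf C^*$, and $F\in k[y_0]$ a polynomial vanishing on $W$ with $c_1\deg F<\ell$. Then $F$ vanishes on $X_\eta$.

For $z\in W$ put $z_i=z^{\ell^i}$ and $p_j(z)=(z_0,\dots,z_j)\in P_j$. (For $j=0$ note $z\in X_\eta^{sm}=P_0$, since $(z,z^\ell)\in T_\eta^\circ$.) Let $Y_j(z)$ be the unique irreducible component through $p_j(z)$ of the fibre $\omega_j^{-1}(z_j)$. This fibre is smooth of pure dimension $jd$ by Lemma 7, so its components are disjoint, and uniqueness is clear. These are the paths ending at $z^{\ell^j}$, in the component of the Frobenius path.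

**Why one step is not enough.** Imitating Example 1, one sees that $F$ vanishes on all $Y_1(z)$. But the sets of their starting points are only $d$-dimensional, and nothing prevents their union from being again $d$-dimensional, as in Example 2. So we must lengthen the paths. On $Y_1(z)$ we know that $F$ vanishes, but to osculate again at the second step we need $F$ to lie in an ideal that comes from $\mathbf C^{(1)}$. What provides this ideal is to use all $w\in W$ at once (Step 2 below).

*Proof of Proposition 11.*

**Step 1: the degrees of the $Y_j(z)$ are bounded independently of $\eta$.** For $1\le j\le N$ the closure of $Y_j(z)$ is a component of the closed set defined by the at most $tN$ polynomials $g_{\nu,\eta}^{(i)}(y_i,y_{i+1})$, $i<j$, of degree $\le\Delta$, and the linear equations $y_j=z_j$. By the Bézout inequality, $\deg Y_j(z)\le c_1$.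

The aim of Steps 2 and 3 is the following.

*Claim: for $0\le j\le N$ and all $z\in W$, $F(y_0)$ vanishes on $Y_j(z)$.*

For $j=0$, $\omega_0$ is the identity, $Y_0(z)=\{z\}$, and $F$ vanishes on $W$. Assume the claim for some $j<N$, for all points of $W$.

**Step 2: from the single fibres to the ideal of $\mathbf C^{(j)}$.** Let $W_j$ be the image of $W$ under $z\mapsto z^{\ell^j}$. By (1) this map is a homeomorphism from $\mathbf C$ to the twist $\mathbf C^{(j)}$, which is smooth of pure dimension $d$ by Lemma 9. So $W_j$ is a component of the smooth scheme $\mathbf C^{(j)}$, hence an open subscheme of it, smooth of dimension $d$. It is a locally closed subscheme of $X_\eta^{(j),sm}$. Let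
$$Q=P_j\times_{X_\eta^{(j),sm}}W_j,$$
the scheme of paths of length $j$ that end in $W_j$. It is smooth over $W_j$ of relative dimension $jd$. So it is smooth of pure dimension $d+jd$, and its irreducible components are disjoint and open in it. Let $Q_0$ be the component containing the irreducible set $p_j(W)\subseteq Q$.

For $w\in W$, $Y_j(w)\subseteq Q$ is irreducible and meets $Q_0$ in $p_j(w)$, so $Y_j(w)\subseteq Q_0$. Let $R$ be the closure of $\bigcup_{w\in W}Y_j(w)$ in $Q_0$. Every closed point of $W_j$ is $w_j$ for some $w\in W$, and the fibre of $R\to W_j$ over it contains $Y_j(w)$, so it has dimension $\ge jd$. Suppose every irreducible component of $R$ had dimension $<d+jd$. Components of $R$ not dominating $W_j$ do not meet the fibres over a dense open subset of $W_j$, and dominating ones have generic fibre dimension $<jd$. So over a dense open set all fibres of $R$ would have dimension $<jd$, a contradiction. So $\dim R=d+jd$, and as $R$ is closed in the irreducible $Q_0$ of that dimension, $R=Q_0$.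

By the induction hypothesis, $F(y_0)$ vanishes on every $Y_j(w)$, hence on $Q_0$, which is reduced and open in $Q$. Near $p=p_j(z)$, $z\in W$, $Q$ is the closed subscheme of $P_j$ with the ideal pulled back from $W_j$. Hence
$$F(y_0)\in I_{W_j}\cdot\mathcal O_{P_j,p},\tag{5}$$
where $I_{W_j}\subseteq\mathcal O_{X_\eta^{(j)},z_j}$ is the ideal of $W_j$.

**Step 3: osculation of order $\ell$ at the last coordinate.** As $W_j$ is an open subscheme of $\mathbf C^{(j)}$, $I_{W_j}$ is generated by the $g_{i,\eta}^{(j)}(y,y^\ell)$. Let $\nu$ run over the $s$ coordinates. Since $z_{j+1}=z_j^\ell$, we have $y_\nu^\ell-z_{j+1,\nu}=(y_\nu-z_{j,\nu})^\ell$, and modulo the ideal generated by these elements $g_{i,\eta}^{(j)}(y,y^\ell)\equiv g_{i,\eta}^{(j)}(y,z_{j+1})$. So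
$$I_{W_j}\subseteq J+\mathfrak m_{z_j}^\ell,\qquad J=\big(g_{i,\eta}^{(j)}(y,z_{j+1})\big)_i.\tag{6}$$
This is the computation $v^\ell-v_0^\ell=(v-v_0)^\ell$ of Example 1.

Since $P_{j+1}=P_j\times_{X_\eta^{(j),sm}}T_\eta^{\circ(j)}$, near $p_{j+1}(z)$ the fibre $\omega_{j+1}^{-1}(z_{j+1})$ is, in the coordinates $y_0,\dots,y_j$, the closed subscheme with ideal $J\mathcal O_{P_j}$ of an open subscheme of $P_j$. So $J$ vanishes on $Y=Y_{j+1}(z)$, and by (5) and (6) the restriction of $F(y_0)$ to $Y$ lies in
$$\mathfrak m_{z_j}^\ell\,\mathcal O_{Y,p}\subseteq\mathfrak m_{Y,p}^\ell .$$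
Here $Y$, regarded in the coordinates $y_0,\dots,y_j$ (the coordinate $y_{j+1}=z_{j+1}$ is constant on it), is smooth at $p$, of dimension $(j+1)d\ge1$, and $\deg Y\le c_1$ by Step 1. If $F|_Y\ne0$, Fact 2 gives $\ell\le c_1\deg F$, a contradiction. So $F(y_0)$ vanishes on $Y_{j+1}(z)$. As $z\in W$ was arbitrary, the claim is proved.

**Step 4: the starting points of long paths fill $X_\eta$.** Take $z\in W\cap\mathbf C^*$ and $j=N$. The fibre through $p_N(z)$ of $Y_N(z)\to X_\eta$, $y\mapsto y_0$, is contained in $\{y\in P_N:y_0=z_0,\ y_N=z_N\}$, since $y_N=z_N$ on all of $Y_N(z)$. By Lemma 10 it has local dimension $\le Nd-e$ at $p_N(z)$. The local dimension of a fibre is at least the dimension of the irreducible source minus the dimension of the closure of the image, and $\dim Y_N(z)=Nd$. So the closure of the image has dimension $\ge e$, and it is all of the irreducible $e$-dimensional $X_\eta$. As $F(y_0)=0$ on $Y_N(z)$, $F$ vanishes on $X_\eta$. $\square$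

In Example 2, Steps 1–3 apply with $F=v-cu$, and Step 4 is where the argument breaks: the starting points of the paths in $Y_N(z)$ stay on the line $v=cu$, for every $N$.

## 11. From vanishing to degrees, and from degrees to the number of components

**Step 1: each component of $\mathbf C$ meeting $\mathbf C^*$ has large degree.** Let $W$ be such a component, and let $m_1\ge0$ be the largest integer with $c_1m_1<\ell$, so $m_1+1\ge\ell/c_1$. Regard $X_\eta$ as a closed irreducible set; it contains $W$. By Proposition 11 a polynomial of degree $\le m_1$ vanishes on $W$ only if it vanishes on $X_\eta$, so $h_W(m_1)=h_{X_\eta}(m_1)$. By Fact 3, applied to both sides,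
$$\frac{(m_1+1)^e}{e!}\le\binom{m_1+e}e\le h_{X_\eta}(m_1)=h_W(m_1)\le\deg W\,(m_1+1)^d,$$
so
$$\deg W\ge\frac{(m_1+1)^{e-d}}{e!}\ge\frac1{e!}\Big(\frac\ell{c_1}\Big)^{e-d}.\tag{7}$$

**Step 2: the total degree is bounded from above.** The scheme $\mathbf C$ is open in $\{z\in X_\eta:g_{j,\eta}(z,z^\ell)=0\ \forall j\}$ and has pure dimension $d$. So the closures of its components are $d$-dimensional components of this set, which is cut out on $X_\eta$ by polynomials of degree $\le\Delta\ell$. Since the $f$'s are among the $t$ polynomials $g_j$, the Bézout inequality gives $\deg X_\eta\le\Delta^t$. By Fact 4 the total degree of the components of $\mathbf C$ is at most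
$$\Delta^t(\Delta\ell)^{e-d}.\tag{8}$$

**Step 3: divide.** The components of $\mathbf C^*$ correspond to the components of $\mathbf C$ meeting $\mathbf C^*$. By (4), (7) and (8), with $c_1=\Delta^{tN}$, the powers of $\ell$ cancel, and for all $\eta$ with $q>p^r$
$$\#\{\text{irreducible components of }M_q(V^\eta)\}\le e!\,\Delta^t\,(\Delta^{1+tN})^{e-d}.\tag{9}$$
The right-hand side does not depend on $q$ or $\eta$. If $\operatorname{char}B=0$, (9) covers all $\eta$.

**Step 4: the remaining small $q$.** If $\operatorname{char}B=p$, there remain the finitely many powers $q\le p^r$ of $p$. For each of them, $M_q(V^\eta)$ is open in a closed set defined by the $t$ polynomials obtained from $g_j^{\varphi^r}(\hat x^{p^r},\sigma\hat x)$, of degree $\le\Delta p^rq^{m+1}$. By the Bézout inequality it has at most $(\Delta p^rq^{m+1})^t$ components, for every $\eta$. The maximum of these finitely many numbers and of (9) is a constant $C$ as required. By Lemma 8, $a$ is a generic point of $V$ over $B$, and $D\subseteq B$ is a finitely generated difference subdomain. This proves Theorem 1. $\blacksquare$
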